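# A chaotic operator whose limits of periodic measures all miss the hypercyclic vectors

## 1. Theorem A and the words in it

**Theorem A.** There are a separable infinite-dimensional complex Hilbert space $X$ and a bounded operator $T\in\mathfrak L(X)$ such that:

- (A1) $T$ is chaotic and has a perfectly spanning set of unimodular eigenvectors;
- (A2) the periodic eigenvectors of $T$ are not dense in the set of unimodular eigenvectors; for a suitable $\lambda_0\in\mathbb T$ which is not a root of unity, any limit of periodic eigenvectors that is an eigenvector is either a periodic eigenvector or an element of the line $\ker(T-\lambda_0)$;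
- (A3) every $m\in\overline{\mathcal F}_T(X)$ satisfies $m(HC(T))=0$. Hence $\overline{\mathcal F}_T(HC(T))=\emptyset$, which is not dense in $\overline{\mathcal F}_T(X)\ni\delta_0$.

We unpack this word by word. Throughout, $X$ is a separable infinite-dimensional complex Banach space, $T\in\mathfrak L(X)$ is a bounded operator, and $\mathbb T$ is the unit circle.

**Definition 1.** $T$ is hypercyclic if some $x\in X$ has a dense orbit $\{T^nx;\ n\in\mathbb N\}$; the set of these vectors is $HC(T)$. A point $x$ is periodic if $T^Qx=x$ for some $Q\ge1$. $T$ is chaotic if it is hypercyclic and its periodic points are dense in $X$.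

For an open set $V\subset X$ put $G_V=\bigcup_{n\ge0}T^{-n}(V)$, the open set of points whose orbit visits $V$. If $(V_j)$ is a countable base of nonempty open sets, then
$$HC(T)=\bigcap_jG_{V_j}.\tag{1}$$
Whether orbits start at $n=0$ or $n=1$ is irrelevant, since $X$ has no isolated points and a dense set stays dense when finitely many points are removed. So $HC(T)$ is a $G_\delta$ set, hence Borel, and $HC(T)\subset G_V$ for every nonempty open $V$. By (1) and Baire's theorem one gets Birkhoff's theorem: if for all nonempty open $U,W$ there is $n\ge 0$ with $T^nU\cap W\ne\emptyset$ (topological transitivity), then $T$ is hypercyclic.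

We also need the Godefroy–Shapiro criterion (J. Funct. Anal. 98 (1991)): if $\bigcup_{|\lambda|<1}\ker(T-\lambda)$ and $\bigcup_{|\lambda|>1}\ker(T-\lambda)$ both have dense linear span, then $T$ is hypercyclic. Here is why. Given $U,W$, pick $x\in U$ in the first span and $y=\sum_iy_i\in W$ in the second, $Ty_i=\lambda_iy_i$ with $|\lambda_i|>1$. Put $z_n=\sum_i\lambda_i^{-n}y_i$. Then $z_n\to0$, $T^nz_n=y$ and $T^nx\to0$, so for large $n$ we have $x+z_n\in U$ and $T^n(x+z_n)=T^nx+y\in W$. Thus $T$ is transitive.

**Definition 2.** A unimodular eigenvector is a vector $u\ne0$ with $Tu=\lambda u$ for some $\lambda\in\mathbb T$. It is a periodic eigenvector if $\lambda$ is a root of unity; equivalently, if it is an eigenvector with $T^Qu=u$ for some $Q\ge1$.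

Periodic points are exactly the finite sums of periodic eigenvectors (the empty sum being $0$). Such sums are clearly periodic. Conversely, if $T^Qa=a$, then
$$a=\sum_{\theta^Q=1}a_\theta,\qquad a_\theta=\frac1Q\sum_{n=0}^{Q-1}\theta^{-n}T^na,\qquad Ta_\theta=\theta a_\theta .\tag{2}$$
The first equality holds because $\frac1Q\sum_{\theta^Q=1}\theta^{-n}$ is $1$ for $n=0$ and $0$ for $0<n<Q$. The last one holds because $Ta_\theta=\theta\cdot\frac1Q\sum_{n<Q}\theta^{-(n+1)}T^{n+1}a$, and the summand is $Q$-periodic in $n$.

**Definition 3.** $T$ has a perfectly spanning set of unimodular eigenvectors if for every countable $D\subset\mathbb T$ the linear span of $\bigcup_{\lambda\in\mathbb T\setminus D}\ker(T-\lambda)$ is dense in $X$.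

**Example 1.** Let $B$ be the backward shift on $\ell^2(\mathbb Z_+)$, $(Bx)_n=x_{n+1}$, and let $T=2B$. The equation $2x_{n+1}=\lambda x_n$ gives $\ker(T-\lambda)=\mathbb C\,\big((\lambda/2)^n\big)_{n\ge0}$ for $|\lambda|<2$. A functional $y\in\ell^2$, paired by $\sum x_ny_n$, takes on this eigenvector the value $F(\lambda)=\sum_ny_n(\lambda/2)^n$, which is analytic in $|\lambda|<2$. If $F$ vanishes on a set with an accumulation point in this disc, then $F=0$ and $y=0$. So the eigenvectors with eigenvalues in any such set span a dense subspace. This applies to $\{|\lambda|<1\}$, to $\{1<|\lambda|<2\}$, to the roots of unity, and to $\mathbb T\setminus D$ with $D$ countable. Hence $2B$ is chaotic with a perfectly spanning set of unimodular eigenvectors. Moreover $\lambda\mapsto((\lambda/2)^n)_n$ is continuous, so here the periodic eigenvectors are dense in the unimodular eigenvectors.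

**Definition 4.** $\mathcal P(X)$ is the space of Borel probability measures on $X$ with the weak topology (convergence against bounded continuous functions). If $T^Qa=a$, the periodic measure of $a$ is $\nu_a=\frac1Q\sum_{j=0}^{Q-1}\delta_{T^ja}$; it does not depend on the choice of the period $Q$. $\mathcal F_T(X)$ is the set of finitely supported $T$-invariant probability measures, $\overline{\mathcal F}_T(X)$ is its closure in $\mathcal P(X)$, and $\overline{\mathcal F}_T(HC(T))$ is the set of $m\in\overline{\mathcal F}_T(X)$ with $m(HC(T))=1$.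

$\mathcal F_T(X)$ is the convex hull of the periodic measures. Indeed, let $m$ be invariant with finite support $S$. Since $m(\{Tx\})=m(T^{-1}\{Tx\})\ge m(\{x\})$, $T$ maps $S$ into $S$. Every $y\in S$ has $m(T^{-1}\{y\})=m(\{y\})>0$, so $T$ maps $S$ onto $S$. Hence $T$ permutes $S$, and by invariance $m$ is constant on each cycle.

**Example 2.** We have $\delta_0=\nu_0\in\mathcal F_T(X)$. Let $u$ be an eigenvector with eigenvalue $\lambda\in\mathbb T$ not a root of unity, and suppose $u=\lim u_k$ with $Tu_k=\mu_ku_k$ and $\mu_k$ of exact order $q_k$. Then $(\mu_k-\lambda)u_k\to0$, so $\mu_k\to\lambda$, and $q_k\to\infty$ because there are only finitely many roots of unity of bounded order and none of them is $\lambda$. The measure $\nu_{u_k}$ is the law of $\theta u_k$ with $\theta$ uniform on the $q_k$-th roots of unity, so $\nu_{u_k}$ converges to the law $m$ of $\theta u$ with $\theta$ uniform on $\mathbb T$. Thus $m\in\overline{\mathcal F}_T(X)$. Here $m(HC(T))=0$, since the orbit of an eigenvector stays on a line.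

We use these textbook facts. Since $X$ is Polish, $\mathcal P(X)$ is Polish, and in particular metrizable. If $m_i\to m$ then $\limsup m_i(F)\le m(F)$ for closed $F$ and $\liminf m_i(G)\ge m(G)$ for open $G$ (portmanteau theorem); in particular $m\mapsto m(G)$ is lower semicontinuous for open $G$.

Theorem A answers two questions from Sophie Grivaux and Etienne Matheron, "Invariant measures for frequently hypercyclic operators", arXiv:1403.4555 (2014). Theorem 6(a) there says: if $T$ has a perfectly spanning set of unimodular eigenvectors and every unimodular eigenvector is a limit of periodic eigenvectors, then $\overline{\mathcal F}_T(HC(T))$ is a dense $G_\delta$ subset of $\overline{\mathcal F}_T(X)$. Now suppose only that $T$ is chaotic with a perfectly spanning set of unimodular eigenvectors. Are the periodic eigenvectors automatically dense in the unimodular ones? Is at least the conclusion of Theorem 6(a) still valid? By (A2) the first answer is no. By (A3) the second answer is no, and the failure is total: there is not a single measure in $\overline{\mathcal F}_T(X)$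 that charges $HC(T)$.

## 2. Periodic points that rest near zero

Suppose we try to prove that $\overline{\mathcal F}_T(HC(T))$ is dense. By (1) and Baire, the task is the following. Take a finitely supported invariant measure, say $\nu_b$, and a nonempty open set $V$; move $\nu_b$ slightly so that almost every point visits $V$. The natural move is to add to $b$ an independent periodic perturbation: replace $\nu_b$ by the law of $b'+y$ with $b'\sim\nu_b$ and $y\sim\nu_a$ independent. This law is finitely supported and invariant. We want two things at once: the orbit of $a$ must travel far enough to push $b'+y$ into $V$ at some time, and $\nu_a$ must be close to $\delta_0$.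

For $T=2B$ this can be arranged by hand. Let $w\ne0$ have support in $\{0,\dots,m-1\}$, and for $Q>m$ let $a=a_Q$ be given by $a_{rQ+i}=2^{-rQ}w_i$ for $r\ge0$, $0\le i<Q$. Then $T^Qa=a$, and $a_Q\to w$ as $Q\to\infty$. For $m\le n<Q$ only the blocks $r\ge1$ survive in $T^na$, so
$$\|T^na\|^2=4^n\sum_{r\ge1}4^{-rQ}\|w\|^2\le\tfrac43\,4^{\,n-Q}\|w\|^2 .$$
Hence $\|T^na\|\ge\eta$ can happen only for $n<m$ or for $n$ within a bounded distance of $Q$, the bound depending on $\eta$ and $w$ only. So $\nu_{a_Q}(\{\|x\|\ge\eta\})\to0$ while $a_Q\to w$. The periodic point visits a neighbourhood of $w$ but rests near $0$ for most of its period.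

For a general chaotic $T$ the approach stops here: density of periodic points gives some periodic $a$ in any open set $W$, but says nothing about the proportion of time that its orbit spends near $0$. This missing information turns out to be all that can go wrong.

**Theorem B.** Let $X$ be a separable infinite-dimensional complex Banach space and let $T\in\mathfrak L(X)$ be hypercyclic. The following are equivalent:

- (B1) $\overline{\mathcal F}_T(HC(T))$ is a dense $G_\delta$ subset of $\overline{\mathcal F}_T(X)$;
- (B2) $\overline{\mathcal F}_T(HC(T))\ne\emptyset$;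
- (B3) $m(HC(T))>0$ for some $m\in\overline{\mathcal F}_T(X)$;
- (B4) for every nonempty open $W\subset X$ and $\eta>0$ there is a periodic point $a\in W$ with $\nu_a(\{\|x\|\ge\eta\})<\eta$.

So either the conclusion of Theorem 6(a) holds, or every $m\in\overline{\mathcal F}_T(X)$ is null on $HC(T)$.

**Theorem C.** Let $X$ be as in Theorem B and $T\in\mathfrak L(X)$. Let $A_T$ be the set of $u\ne0$ such that every neighbourhood of $u$ contains periodic eigenvectors of $T$ with infinitely many different eigenvalues. If $\mathrm{span}(A_T)$ is dense, then $T$ is chaotic and (B1)–(B4) hold. In particular this applies if the unimodular eigenvectors which are limits of periodic eigenvectors and whose eigenvalue is not a root of unity span a dense subspace.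

The hypotheses of Theorem 6(a) imply the last condition: apply perfect spanning with $D$ the set of roots of unity. So Theorem C is a stronger form of Theorem 6(a). We prove B and C first, because B tells us what the operator of Theorem A has to violate.

## 3. Proof of Theorem B by adding periodic orbits

(B1)$\Rightarrow$(B2) holds because $\overline{\mathcal F}_T(X)\ni\delta_0$ is nonempty, and (B2)$\Rightarrow$(B3) is trivial.

**Step 1: (B3)$\Rightarrow$(B4).** The purpose is to extract one good periodic orbit from a measure that charges $HC(T)$, using linearity to shrink it. Let $m\in\overline{\mathcal F}_T(X)$ with $c=m(HC(T))>0$, and let $m_i\in\mathcal F_T(X)$, $m_i\to m$. Let $W$ and $\eta$ be given. Choose $R>0$ with $m(\|x\|\ge R)<c\eta/4$. Put $\varepsilon=\eta/R$ and $W'=\varepsilon^{-1}W$. By the portmanteau theorem, $\limsup_im_i(\|x\|\ge R)<c\eta/4$ and $\liminf_im_i(G_{W'})\ge m(G_{W'})\ge m(HC(T))=c$. So for some $i$ both $m_i(\|x\|\ge R)<c\eta/4$ and $m_i(G_{W'})>c/2$.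

Write $m_i=\sum_l\alpha_l\nu_{a_l}$, a convex combination. For a periodic $a$, $\nu_a(G_{W'})$ is $1$ if the orbit of $a$ meets $W'$ (the orbit is a cycle, so each of its points eventually enters $W'$) and $0$ otherwise. Let $L$ be the set of $l$ for which the orbit of $a_l$ meets $W'$. Then $\sum_{l\in L}\alpha_l>c/2$, while $\sum_l\alpha_l\nu_{a_l}(\|x\|\ge R)<c\eta/4$. If all $l\in L$ had $\nu_{a_l}(\|x\|\ge R)\ge\eta/2$, the last sum would exceed $c\eta/4$. So some $l\in L$ has $\nu_{a_l}(\|x\|\ge R)<\eta/2$. Take a point $a'\in W'$ of the orbit of $a_l$, so that $\nu_{a'}=\nu_{a_l}$. Then $a=\varepsilon a'\in W$ is periodic, and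
$$\nu_a(\|x\|\ge\eta)=\nu_{a'}(\|x\|\ge\eta/\varepsilon)=\nu_{a'}(\|x\|\ge R)<\eta .$$

**Step 2: reduction of (B4)$\Rightarrow$(B1) to one open set.** The purpose is to see what must be approximated. By (1),
$$\overline{\mathcal F}_T(HC(T))=\bigcap_{j,l\ge1}\{m\in\overline{\mathcal F}_T(X):\ m(G_{V_j})>1-1/l\},$$
a countable intersection of relatively open sets. Since $\overline{\mathcal F}_T(X)$ is closed in a Polish space, Baire's theorem applies in it, so it suffices that each of these sets is dense. As $\mathcal F_T(X)$ is dense in $\overline{\mathcal F}_T(X)$, it is enough to show: for every nonempty open $V$, every $m_0\in\mathcal F_T(X)$ is a limit of measures $m\in\mathcal F_T(X)$ with $m(G_V)=1$.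

**Step 3: the perturbation.** The purpose is to build these measures. Write $m_0=\sum_{i\le q}\alpha_i\nu_{b_i}$, let $Q$ be a common period of the $b_i$, and let $\mathcal B$ be the finite union of their orbits; so $T\mathcal B\subset\mathcal B$ and $T^Qb=b$ for $b\in\mathcal B$. Ansari's theorem (J. Funct. Anal. 128 (1995)) says $HC(T)=HC(T^Q)$. Pick $v\in HC(T)$. For each $b\in\mathcal B$ the set $V-b$ is open and nonempty, so there is a multiple $n_b$ of $Q$ with $T^{n_b}v\in V-b$. As $\mathcal B$ is finite, there is an open $W\ni v$ with $T^{n_b}W\subset V-b$ for all $b\in\mathcal B$. For $\eta>0$ let $a_\eta\in W$ be given by (B4), and let $m_\eta$ be the law of $b+y$, where $b\sim m_0$ and $y\sim\nu_{a_\eta}$ are independent. It is finitely supported. It is $T$-invariant because $m_0\otimes\nu_{a_\eta}$ is $T\times T$-invariant and $T(b+y)=Tb+Ty$. So $m_\eta\in\mathcal F_T(X)$.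

**Step 4: $m_\eta\to m_0$ as $\eta\to0$.** The purpose is to see that the perturbation is small. Let $\varphi$ be bounded and continuous, $\varepsilon>0$. As $\mathcal B$ is finite, there is $r>0$ with $|\varphi(b+y)-\varphi(b)|<\varepsilon$ for $b\in\mathcal B$, $\|y\|<r$. For $\eta\le r$ we get $|\int\varphi\,dm_\eta-\int\varphi\,dm_0|\le\varepsilon+2\|\varphi\|_\infty\nu_{a_\eta}(\|y\|\ge r)\le\varepsilon+2\|\varphi\|_\infty\eta$.

**Step 5: $m_\eta(G_V)=1$.** The purpose is to check that every point of the support visits $V$, whatever the phases of $b$ and $y$. Let $b\in\mathcal B$ and let $y$ be in the orbit of $a_\eta$. Pick $n\ge0$ with $T^ny=a_\eta$ and put $b'=T^nb\in\mathcal B$. Since $Q\mid n_{b'}$,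
$$T^{n+n_{b'}}(b+y)=T^{n_{b'}}b'+T^{n_{b'}}a_\eta=b'+T^{n_{b'}}a_\eta\in b'+(V-b')=V.$$
We waited until $y$ reached $a_\eta$, read off where $b$ was at that time, and used the travel time prepared for that position. This proves Theorem B. $\blacksquare$

## 4. Proof of Theorem C by averaging many eigenvalues

**Step 1: for every $Q\ge1$, $T^Q$ satisfies the property in (B4).** The purpose is to make periodic points that rest near zero out of many almost parallel eigenvectors with different eigenvalues. Let $W$ be open and nonempty and let $\eta\in(0,1)$; this suffices, because the property for a smaller $\eta$ implies it for a larger one. Since $A_T$ is stable under multiplication by nonzero scalars and $\mathrm{span}(A_T)$ is dense, there is a nonzero $u=\sum_{i\le q}u_i\in W$ with $u_i\in A_T$. Choose $0<\kappa\le\eta^2/4$ with $B(u,\kappa)\subset W$, and $M$ with $M^{-1/2}\sum_i\|u_i\|\le\eta^2/4$. For each $i$ choose periodic eigenvectors $u_{i,1},\dots,u_{i,M}$ with $\|u_{i,l}-u_i\|<\kappa/q$ and eigenvalues $\mu_{i,l}$ such that $\mu_{i,1}^Q,\dots,\mu_{i,M}^Q$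 are distinct. This is possible since infinitely many eigenvalues are available near $u_i$ and $z\mapsto z^Q$ is finite-to-one. Put
$$a=\sum_{i\le q}\frac1M\sum_{l\le M}u_{i,l}.$$
Then $\|a-u\|<\kappa$, so $a\in W$; and $a$ is periodic. Replacing $u_{i,l}$ by $u_i$ in $T^{Qn}a=\sum_i\frac1M\sum_l\mu_{i,l}^{Qn}u_{i,l}$ costs at most $\kappa$, so
$$\|T^{Qn}a\|\le\sum_i\|u_i\|\,\Big|\frac1M\sum_l\mu_{i,l}^{Qn}\Big|+\kappa .$$
Average over $n$ in a common period of all the sequences $n\mapsto\mu_{i,l}^{Qn}$. For fixed $i$ these are distinct characters, so the average of $|\frac1M\sum_l\mu_{i,l}^{Qn}|^2$ is $1/M$, and by Cauchy–Schwarz the average of its square root is at most $M^{-1/2}$. So the average of $\|T^{Qn}a\|$ is at most $M^{-1/2}\sum_i\|u_i\|+\kappa\le\eta^2/2$. By Markov's inequality, the proportion of $n$ with $\|T^{Qn}a\|\ge\eta$ is at most $\eta/2<\eta$.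

**Step 2: $T$ is chaotic.** The purpose is to supply the hypercyclicity that Theorem B presupposes. By Step 1 periodic points are dense. Let $U,W$ be nonempty and open. Pick a periodic $p\in U$, say $T^Qp=p$, and $\eta\in(0,1)$ with $B(p,\eta)\subset U$. Apply Step 1 to $T^Q$ and the open set $W-p$: there is a periodic $a\in W-p$ such that the proportion of $n$ with $\|T^{Qn}a\|\ge\eta$ is less than $\eta<1$. So for some $n$ the point $y=T^{Qn}a$ has $\|y\|<\eta$. As $a$ is periodic for $T^Q$, there is $n'\ge0$ with $T^{Qn'}y=a$. Then $p+y\in U$ and $T^{Qn'}(p+y)=p+a\in W$. So $T$ is transitive, hence hypercyclic by Birkhoff's theorem, hence chaotic. By Step 1 with $Q=1$, (B4) holds, and Theorem B gives (B1)–(B4).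

**Step 3: the last assertion.** The purpose is to check that the eigenvectors named there lie in $A_T$. Let $u\ne0$ be an eigenvector with eigenvalue $\lambda\in\mathbb T$ not a root of unity, and $u=\lim u_i$ with periodic eigenvectors $u_i$ of eigenvalues $\mu_i$. As in Example 2, $\mu_i\to\lambda$. Since $\mu_i\ne\lambda$, every tail of $(\mu_i)$ takes infinitely many values. So $u\in A_T$. $\blacksquare$

## 5. What could keep periodic orbits away from zero

By Theorem B we must build a chaotic operator violating (B4). By (2), a periodic point is a sum $a=\sum_kc_ku_k$ of periodic eigenvectors, and $T^na=\sum_kc_k\mu_k^nu_k$. The trick of Section 4 works because many eigenvalues are available near each vector. Suppose, on the contrary, that the only roots of unity that are eigenvalues form a sequence $(\mu_k)$ of pairwise coprime orders. Then for $n$ uniform over a period, the numbers $\mu_k^n$ are independent random variables, by the Chinese remainder theorem. A sum of independent centred terms $c_k\mu_k^n$ cannot be small most of the time unless $\sum|c_k|^2$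 is small. If in addition some functional $f_0$ takes very small values on the $u_k$, then reaching $\{|f_0|>R\}$ forces $\sum|c_k|^2$ to be large, and the orbit is often far from $0$.

So all other roots of unity must be removed from the point spectrum, while the $u_k$ still span a dense subspace and so do the remaining unimodular eigenvectors, up to any countable set of eigenvalues. A direct sum $T_1\oplus T_2$, with $T_1$ carrying the periodic vectors and $T_2$ having no periodic eigenvectors but a perfectly spanning set of unimodular ones, does not do it: a periodic point of $T_1\oplus T_2$ is a pair of periodic points, so the periodic points of $T_2$ would be $\{0\}$ and $T_1\oplus T_2$ would not be chaotic. The same vectors have to span in several different ways.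

Here is a device that removes eigenvalues. Let $\nu$ be a finite Borel measure on $\mathbb T$ without atoms, let $X=L^2(\nu)\oplus\ell^2(\mathbb Z_+)$, and put
$$T(h,x)=(\zeta h+x_0\mathbf 1,\;2Bx),\tag{3}$$
where $\zeta$ is the coordinate on $\mathbb T$ and $x_0\mathbf 1$ is the constant function $x_0$. This is a bounded operator on a separable infinite-dimensional Hilbert space.

**Lemma 1.** Let $|\lambda|<2$. Then $\ker(T-\lambda)\ne0$ if and only if $\int|\lambda-\zeta|^{-2}d\nu(\zeta)<\infty$, and then $\ker(T-\lambda)=\mathbb C\,e(\lambda)$ with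
$$e(\lambda)=\Big(\frac1{\lambda-\zeta},\,\big((\lambda/2)^n\big)_{n\ge0}\Big).$$

*Proof.* The second component of $T(h,x)=\lambda(h,x)$ says $2x_{n+1}=\lambda x_n$, so $x=c\,((\lambda/2)^n)_n$, which lies in $\ell^2$. The first says $\zeta h+c=\lambda h$, i.e. $(\lambda-\zeta)h=c$ $\nu$-a.e. As $\nu(\{\lambda\})=0$, this means $h=c/(\lambda-\zeta)$. If $c=0$ the vector is $0$. If $c\ne0$ we need $1/(\lambda-\zeta)\in L^2(\nu)$. $\square$

In particular every $\lambda$ with $|\lambda|<2$, $|\lambda|\ne1$ is an eigenvalue, and a point $\lambda\in\mathbb T$ is an eigenvalue unless $\nu$ is too heavy near $\lambda$.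

To see which $e(\lambda)$ span, we use functionals. Every functional on $X$ is given by some $(g,y)\in L^2(\nu)\times\ell^2$ through $\langle(g,y),(h,x)\rangle=\int gh\,d\nu+\sum_nx_ny_n$. Put
$$G(\lambda)=\langle(g,y),e(\lambda)\rangle=\int\frac{g(\zeta)}{\lambda-\zeta}\,d\nu(\zeta)+F(\lambda),\qquad F(z)=\sum_ny_n(z/2)^n.\tag{4}$$
$F$ is analytic in $|z|<2$, and $G$ is analytic on $\{|z|<1\}$ and on $\{1<|z|<2\}$.

**Lemma 2.** If $G=0$ on $\{|z|<1\}\cup\{1<|z|<2\}$, then $g=0$ in $L^2(\nu)$ and $y=0$.

*Proof.* Let $\mathcal C(z)=\int g(\zeta)(z-\zeta)^{-1}d\nu(\zeta)$ for $|z|\ne1$. On $1<|z|<2$ we have $\mathcal C=-F$. So the function $-F$ on $|z|<2$ and the function $\mathcal C$ on $|z|>1$ glue to an entire function, which tends to $0$ at $\infty$. By Liouville it is $0$. So $F=0$, i.e. $y=0$, and $\mathcal C=0$ on $|z|>1$. Also $\mathcal C=-F=0$ on $|z|<1$. Expand: $\mathcal C(z)=\sum_{n\ge0}z^{-n-1}\int\zeta^ng\,d\nu$ for $|z|>1$ and $\mathcal C(z)=-\sum_{n\ge0}z^n\int\zeta^{-n-1}g\,d\nu$ for $|z|<1$. Hence $\int\zeta^ng\,d\nu=0$ for all $n\in\mathbb Z$, the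 complex measure $g\nu$ is $0$, and $g=0$ $\nu$-a.e. $\square$

**Example 3 (one arc).** Let $\nu=\mathbf 1_I\sigma$ with $\sigma$ arc length and $I$ an open arc with $\overline I\ne\mathbb T$. The integral $\int_I|\lambda-\zeta|^{-2}d\sigma$ is infinite for $\lambda\in\overline I$ (endpoints included) and finite for $\lambda\in\mathbb T\setminus\overline I$. So exactly the points of $\overline I$ have been removed from the unimodular eigenvalues. Here $G$ is analytic on the connected set $\{|z|<2\}\setminus\overline I$. If $G=0$ on a set that accumulates at a point of $\{|z|<2\}\setminus\overline I$, then $G=0$ there and Lemma 2 gives $g=0$, $y=0$. So, as in Example 1, $T$ is chaotic with a perfectly spanning set of unimodular eigenvectors. But $e(\lambda)$ depends continuously on $\lambda\in\mathbb T\setminus\overline I$, so every unimodular eigenvector is still a limit of periodic ones.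

To get what we want, we must put a piece of $\nu$ around every root of unity except the $\mu_k$. Then the support of $\nu$ is all of $\mathbb T$, there is no point of $\mathbb T$ near which $G$ is analytic, and zeros of $G$ accumulating at a point of $\mathbb T$ prove nothing any more. This is the exact point where the argument of Example 3 stops. The way past it is to make $\nu$ so thin near one point $\lambda_0=\lim\mu_k$ that $G$ still has a complete asymptotic Taylor expansion at $\lambda_0$, with remainders small enough that the expansion determines $G$.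

## 6. The measure that removes every other root of unity

**Step 1: the eigenvalues to be kept.** We choose the sequence of roots of unity. Fix $\lambda_0\in\mathbb T$, not a root of unity. Consecutive $p$-th roots of unity are at arc distance $2\pi/p$, so for $p$ large some $p$-th root of unity is as close to $\lambda_0$ as we like, and it is not $1$ because $\lambda_0\ne1$. Choose distinct primes $p_k\ge3$ $(k\ge1)$ and $p_k$-th roots of unity $\mu_k\ne1$ with $|\mu_k-\lambda_0|\le2^{-k}$. Then $\mu_k$ has exact order $p_k$. Let $\Lambda=\{\mu_k;\ k\ge1\}$; then $\overline\Lambda=\Lambda\cup\{\lambda_0\}$.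

**Step 2: a large set of safe points.** We need uncountably many unimodular eigenvalues near $\lambda_0$. Let $(\rho_j)_{j\ge1}$ enumerate the roots of unity not in $\Lambda$. Put $d_j=\mathrm{dist}(\rho_j,\Lambda\cup\{\lambda_0\})$, which is positive since $\Lambda\cup\{\lambda_0\}$ is closed and does not contain $\rho_j$. Put $\delta_j=2^{-j-4}d_j$ and
$$K=\mathbb T\setminus\bigcup_j\{\zeta\in\mathbb T:|\zeta-\rho_j|<\delta_j\}\ \supset\ \Lambda\cup\{\lambda_0\}.$$
The only roots of unity in $K$ are the $\mu_k$. We claim that for every $r\in(0,1)$ the set $K\cap J_r$, where $J_r=\{\zeta\in\mathbb T:|\zeta-\lambda_0|<r\}$, is uncountable. The arc $J_r$ has length $4\arcsin(r/2)\ge2r$, and the $j$-th removed arc has length $4\arcsin(\delta_j/2)\le\pi\delta_j$. If the $j$-th removed arc meets $J_r$, then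
$$d_j\le|\rho_j-\lambda_0|<r+\delta_j\le r+d_j/16,$$
so $d_j<2r$ and $\delta_j<2^{-j-3}r$. The total length removed from $J_r$ is therefore at most $\pi r/8<2r$, so $K\cap J_r$ has positive length.

**Step 3: the measure.** We place mass around each $\rho_j$, so little that it is harmless for the points of $K$, even with a weight that explodes at $\lambda_0$. Let
$$r_j=\min\Big(\frac{\delta_j}2,\ \frac{2^{-j}\delta_j^2e^{-4/\delta_j^2}}{4\pi}\Big),\qquad I_j=\{\zeta\in\mathbb T:|\zeta-\rho_j|<r_j\},\qquad\nu=\sum_j\mathbf 1_{I_j}\sigma,$$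
$$\omega(\zeta)=e^{1/|\zeta-\lambda_0|^2},\qquad N(\lambda)=\int\frac{\omega(\zeta)}{|\lambda-\zeta|^2}\,d\nu(\zeta).$$
If $\lambda\in K$ and $\zeta\in I_j$, then $|\lambda-\zeta|\ge\delta_j-r_j\ge\delta_j/2$. Taking $\lambda=\lambda_0$, also $|\zeta-\lambda_0|\ge\delta_j/2$, so $\omega(\zeta)\le e^{4/\delta_j^2}$. As $I_j$ has length at most $\pi r_j$, the $I_j$-part of $N(\lambda)$ is at most $\pi r_j\cdot4\delta_j^{-2}e^{4/\delta_j^2}\le2^{-j}$. Hence
$$N(\lambda)\le1\qquad(\lambda\in K).\tag{5}$$

**Step 4: consequences.** We record the four facts used later. Since $|\lambda_0-\zeta|\le2$, (5) at $\lambda_0$ gives $\int\omega\,d\nu\le4$; as $\omega\ge1$, $\nu$ is finite, and it has no atoms. From $t^n\le n!\,e^t$ with $t=|\zeta-\lambda_0|^{-2}$,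
$$|\zeta-\lambda_0|^{-2n}\le n!\,\omega(\zeta),\qquad\int|\zeta-\lambda_0|^{-2n}d\nu\le4\,n!\qquad(n\ge0).\tag{6}$$
For $t>0$, $t\ne1$ and $\zeta\in\mathbb T$ we have $|\zeta-\lambda_0|\le|\zeta-t\lambda_0|+|1-t|\le2|\zeta-t\lambda_0|$, so
$$N(t\lambda_0)\le4N(\lambda_0)\le4.\tag{7}$$
Finally,
$$\int|\rho_j-\zeta|^{-2}d\nu\ge\int_{I_j}|\rho_j-\zeta|^{-2}d\sigma=\infty\qquad\text{for all }j.\tag{8}$$

**Step 5: the operator and its periodic eigenvectors.** Let $T$ be the operator (3) for this $\nu$; this is the operator of Theorem A. As $\omega\ge1$, Lemma 1 and (5) show that every $\lambda\in K$ is an eigenvalue with $\ker(T-\lambda)=\mathbb Ce(\lambda)$, while by (8) no $\rho_j$ is an eigenvalue. Therefore: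
$$\text{the roots of unity that are eigenvalues of }T\text{ are exactly the }\mu_k,\ \text{ and }\ker(T-\mu_k)=\mathbb Ce(\mu_k).\tag{9}$$

## 7. A uniqueness lemma at a point of the support

**Lemma 3.** Let $E\subset\{|z|<2\}$ have $\lambda_0$ as an accumulation point, with $\sup_EN<\infty$. If $G=0$ on $E$, where $G$ is given by (4), then $g=0$ and $y=0$. Consequently $\mathrm{span}\{e(\lambda):\lambda\in E\}$ is dense in $X$.

The second assertion follows from the first by Hahn–Banach; note that $e(\lambda)\in X$ for $\lambda\in E$ since $N(\lambda)<\infty$. For the first, write $z=\lambda_0+w$ and $\zeta=\lambda_0+s$; then $s\ne0$ $\nu$-a.e., and $z-\zeta=w-s$.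

**Step 1: a Taylor expansion with remainder.** We expand $G$ at $\lambda_0$ as if it were analytic there. For $n\ge0$,
$$\frac1{w-s}=-\sum_{i<n}\frac{w^i}{s^{i+1}}+\frac{w^n}{s^n(w-s)} .$$
Let $F(\lambda_0+w)=\sum_iF_iw^i$. By Cauchy's estimate on $|w|=3/4$, where $|\lambda_0+w|\le7/4<2$, we have $|F_i|\le C_F(4/3)^i$ for a constant $C_F$. Put $a_i=F_i-\int g\,s^{-i-1}d\nu$; the integral converges by (6) and Cauchy–Schwarz. For $|w|\le1/2$ with $N(z)<\infty$, and likewise for $|w|\le 1/2$ with $|z|\ne1$, we get
$$G(z)=\sum_{i<n}a_iw^i+w^nR_n(z),\qquad R_n(z)=\sum_{i\ge n}F_iw^{i-n}+\int\frac{g\,d\nu}{s^n(w-s)}.\tag{10}$$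
The first sum in $R_n$ is at most $C_F(4/3)^n\sum_{j\ge0}(2/3)^j=3C_F(4/3)^n$ in modulus.

**Step 2: all $a_i$ vanish.** We use the zeros in $E$. By Cauchy–Schwarz and (6),
$$\Big|\int\frac{g\,d\nu}{s^n(w-s)}\Big|\le\|g\|\Big(\int\frac{n!\,\omega}{|w-s|^2}\,d\nu\Big)^{1/2}=\|g\|\,(n!\,N(z))^{1/2},$$
so each $R_n$ is bounded on $E\cap\{|w|\le1/2\}$. Suppose $a_0=\dots=a_{n-1}=0$. Then (10) with $n+1$ in place of $n$ reads $0=a_nw^n+w^{n+1}R_{n+1}(z)$ on $E\cap\{|w|\le1/2\}$. Divide by $w^n$ and let $w\to0$ along $E\setminus\{\lambda_0\}$: $a_n=0$.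

So $G$ is flat at $\lambda_0$. Flatness alone does not give $G=0$. With $v=1/w$, the function $e^{-\sqrt v}$ on $\mathrm{Re}\,v>0$ satisfies $|e^{-\sqrt v}|\le e^{-|v|^{1/2}/\sqrt2}$, so it is smaller than every power of $w$ as $w\to0$, and it is not $0$. We need a rate, and the bound $n!$ in (6) supplies it.

**Step 3: decay in two regions touching $\mathbb T$ at $\lambda_0$.** We optimize $n$ in (10) where $z$ is not too close to $\mathbb T$. Let $\Delta_-=\{|z-\lambda_0/2|<1/2\}$ and $\Delta_+=\{\mathrm{Re}(\overline{\lambda_0}z)>1\}$, and consider $z$ in one of them with $0<|w|\le1/4$. Recall $|w|^2=1-2\,\mathrm{Re}(\overline{\lambda_0}z)+|z|^2$. On $\Delta_-$ we have $|z|^2<\mathrm{Re}(\overline{\lambda_0}z)$ and $|z|<1$, so $|w|^2\le1-|z|^2\le2(1-|z|)$. On $\Delta_+$ we have $1<|z|\le5/4$ and $|w|^2\le|z|^2-1\le3(|z|-1)$. In both cases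
$$|w-s|\ge\mathrm{dist}(z,\mathbb T)\ge|w|^2/3 .$$
So, by (10), Step 2, and $\int|g||s|^{-n}d\nu\le\|g\|(4\,n!)^{1/2}$ from (6), for every $n$,
$$|G(z)|\le3C_F\Big(\frac{4|w|}3\Big)^n+6\|g\|\,|w|^{n-2}(n!)^{1/2}.$$
Take $n=\lfloor e^{-2}|w|^{-2}\rfloor$. Then $|w|^n(n!)^{1/2}\le(|w|^2n)^{n/2}\le e^{-n}$, and $(4|w|/3)^n\le3^{-n}\le e^{-n}$. Since $n\ge e^{-2}|w|^{-2}-1$ and $|w|^{-2}\ge1$,
$$|G(z)|\le C|w|^{-2}e^{-c/|w|^2},\qquad c=e^{-2},\quad C=e\,(3C_F+6\|g\|).\tag{11}$$

**Step 4: $G=0$ off the circle.** We show that this decay is too fast for a nonzero analytic function. For $\mathrm{Re}\,v\ge4$ put $H_\pm(v)=G(\lambda_0(1\pm1/v))$; here $|w|=1/|v|\le1/4$. The point $\lambda_0(1-1/v)$ lies in $\Delta_-$ if and only if $|\frac12-\frac1v|<\frac12$, i.e. $|v-2|<|v|$, i.e. $\mathrm{Re}\,v>1$. The point $\lambda_0(1+1/v)$ lies in $\Delta_+$ if and only if $\mathrm{Re}(1/v)>0$, i.e. $\mathrm{Re}\,v>0$; and it has modulus less than $2$ if $|v|>1$. So $H_\pm$ is analytic on a neighbourhood of $\{\mathrm{Re}\,v\ge4\}$, and by (11) $|H_\pm(v)|\le C|v|^2e^{-c|v|^2}$ on $\{\mathrm{Re}\,v\ge4\}$.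 For each $M>0$ the function $H_\pm(v)e^{Mv}$ tends to $0$ at infinity in this half-plane, so the maximum principle gives
$$|H_\pm(v)|\le e^{M(4-\mathrm{Re}\,v)}\sup_{\mathrm{Re}\,v'=4}|H_\pm(v')| .$$
Let $M\to\infty$: $H_\pm(v)=0$ for $\mathrm{Re}\,v>4$. So $G$ vanishes on a nonempty open subset of $\{|z|<1\}$ and on one of $\{1<|z|<2\}$. These sets are connected, so $G$ vanishes on both.

**Step 5: conclusion.** It remains to pass from $G$ to $(g,y)$. This is Lemma 2: $g=0$ and $y=0$. $\square$

## 8. Chaos, perfect spanning, and limits of periodic eigenvectors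

We now prove (A1) and (A2) for the operator of Section 6. Each spanning statement is Lemma 3 with a suitable set $E$.

**Step 1: hypercyclicity.** We verify the Godefroy–Shapiro criterion. By (7), $N\le4$ on $\{t\lambda_0:\frac12<t<1\}$ and on $\{t\lambda_0:1<t<\frac32\}$, and both sets accumulate at $\lambda_0$. So Lemma 3 shows that $\bigcup_{|\lambda|<1}\ker(T-\lambda)$ and $\bigcup_{|\lambda|>1}\ker(T-\lambda)$ have dense spans, and $T$ is hypercyclic.

**Step 2: dense periodic points.** We want the few periodic eigenvectors to span. Take $E=\Lambda\subset K$: it accumulates at $\lambda_0$, and $N\le1$ on it by (5). So the span of the $e(\mu_k)$ is dense, and its elements are periodic. Thus $T$ is chaotic.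

**Step 3: perfect spanning.** We discard a countable set $D\subset\mathbb T$. Since $K\cap J_r$ is uncountable for all $r\in(0,1)$, the set $E=K\setminus D$ accumulates at $\lambda_0$, and $N\le1$ on it. So $\mathrm{span}\{e(\lambda):\lambda\in K\setminus D\}$ is dense. This completes (A1).

**Step 4: (A2).** We identify the limits of periodic eigenvectors. Let $u\ne0$ be a limit of periodic eigenvectors $u_i$; by (9), $Tu_i=\mu_{k_i}u_i$. After passing to a subsequence, $\mu_{k_i}\to\lambda\in\overline\Lambda=\Lambda\cup\{\lambda_0\}$, and $Tu=\lambda u$. So $u$ is a periodic eigenvector, if $\lambda\in\Lambda$, or $u\in\ker(T-\lambda_0)=\mathbb Ce(\lambda_0)$. Since $K$ is uncountable, there is $\lambda\in K\setminus(\Lambda\cup\{\lambda_0\})$. Then $e(\lambda)$ is a unimodular eigenvector whose eigenvalue is not in $\overline\Lambda$, so it is not a limit of periodic eigenvectors. This proves (A2), and the first question has a negative answer.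

## 9. Coprime orders and the proof of (A3)

Let $f_0(h,x)=x_1-\frac{\lambda_0}2x_0$, a continuous functional with
$$f_0(e(\lambda))=\frac{\lambda-\lambda_0}2 .$$
For $R>0$ let $V_R=\{|f_0|>R\}$, which is open and nonempty.

**Lemma 4.** If $a$ is periodic and its orbit meets $V_R$, then $\nu_a(\{\|x\|\ge R\})\ge\frac18$.

**Step 1: the coefficients of $a$ are large.** We use that $f_0$ is small on the $e(\mu_k)$. Replacing $a$ by a point of its orbit, which does not change $\nu_a$, assume $a\in V_R$. By (2) and (9), $a=\sum_{k\in A}c_ke(\mu_k)$ with $A$ finite. Put $\tau^2=\sum_{k\in A}|c_k|^2$. Then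
$$R<|f_0(a)|\le\frac12\sum_{k\in A}|c_k||\mu_k-\lambda_0|\le\frac12\,\tau\Big(\sum_{k\ge1}4^{-k}\Big)^{1/2}=\frac{\tau}{2\sqrt3},\qquad\text{so}\quad\tau^2>12R^2.$$

**Step 2: the orbit is a random sum.** We turn $\nu_a$ into a probabilistic object. Let $P=\prod_{k\in A}p_k$. Then $T^Pa=a$, and $\nu_a$ is the law of $T^na$ with $n$ uniform in $\{0,\dots,P-1\}$. By the Chinese remainder theorem the residues of $n$ modulo the distinct primes $p_k$, $k\in A$, are independent and uniform. So the variables $\xi_k=\mu_k^n$, $k\in A$, are independent, and $\xi_k$ is uniform on the $p_k$-th roots of unity, because $\mu_k$ has exact order $p_k$. As $p_k\ge3$, $\mathbb E\xi_k=\mathbb E\xi_k^2=0$. The $x_0$-coordinate of $T^na=\sum_kc_k\mu_k^ne(\mu_k)$ is $S=\sum_{k\in A}c_k\xi_k$, because the $x_0$-coordinate of every $e(\lambda)$ is $1$. Hence $\|T^na\|\ge|S|$.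

**Step 3: $S$ is not small too often.** We compare the second and fourth moments. By independence $\mathbb E[\xi_k\overline{\xi_l}]=0$ for $k\ne l$, so $\mathbb E|S|^2=\tau^2$. Next, $\mathbb E[\xi_k\xi_l\overline{\xi_i\xi_j}]=1$ if $\{k,l\}=\{i,j\}$ as multisets. Otherwise some index appears with net exponent in $\{\pm1,\pm2\}$, and by independence the expectation is $0$. Hence
$$\mathbb E|S|^4=2\sum_{k\ne l}|c_k|^2|c_l|^2+\sum_k|c_k|^4=2\tau^4-\sum_k|c_k|^4\le2\tau^4 .$$
Recall the Paley–Zygmund inequality: for $Z\ge0$ with $0<\mathbb EZ^2<\infty$,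
$$\mathbb EZ\le\tfrac12\mathbb EZ+\mathbb E\big[Z\mathbf 1_{\{Z\ge\mathbb EZ/2\}}\big]\le\tfrac12\mathbb EZ+(\mathbb EZ^2)^{1/2}\,\mathbb P(Z\ge\tfrac12\mathbb EZ)^{1/2},$$
so $\mathbb P(Z\ge\frac12\mathbb EZ)\ge\frac14(\mathbb EZ)^2/\mathbb EZ^2$. With $Z=|S|^2$ we get
$$\mathbb P(|S|^2\ge\tau^2/2)\ge\frac14\cdot\frac{\tau^4}{2\tau^4}=\frac18 .$$
Since $\tau^2/2>6R^2$, on this event $\|T^na\|\ge|S|>R$. This proves Lemma 4. $\square$

**Step 4: an inequality on $\overline{\mathcal F}_T(X)$.** We pass from periodic measures to their limits. For periodic $a$, $\nu_a(G_{V_R})$ is $1$ or $0$ according to whether the orbit of $a$ meets $V_R$ or not. So Lemma 4 gives, by convexity,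
$$m(\{\|x\|\ge R\})\ge\tfrac18\,m(G_{V_R})\tag{12}$$
for all $m\in\mathcal F_T(X)$. Now let $m\in\overline{\mathcal F}_T(X)$ and $\mathcal F_T(X)\ni m_i\to m$. The set $\{\|x\|\ge R\}$ is closed and $G_{V_R}$ is open, so by the portmanteau theorem
$$m(\|x\|\ge R)\ge\limsup_im_i(\|x\|\ge R)\ge\tfrac18\liminf_im_i(G_{V_R})\ge\tfrac18m(G_{V_R}).$$
Thus (12) holds on $\overline{\mathcal F}_T(X)$.

**Step 5: (A3).** We let $R\to\infty$. Since $HC(T)\subset G_{V_R}$ for every $R>0$, (12) gives $m(HC(T))\le8\,m(\|x\|\ge R)\to0$. So $m(HC(T))=0$ for every $m\in\overline{\mathcal F}_T(X)$, and $\overline{\mathcal F}_T(HC(T))=\emptyset$. As $\delta_0\in\overline{\mathcal F}_T(X)$, the empty set is not dense there. The second question has a negative answer too, and Theorem A is proved. $\blacksquare$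

**Remark 1.** Lemma 4 also shows directly that (B4) fails for this $T$: with $W=V_1$ and $\eta=\frac18$, every periodic $a\in W$ has $\nu_a(\|x\|\ge\frac18)\ge\nu_a(\|x\|\ge1)\ge\frac18$. So (A3) also follows from Theorem B. Compare with $2B$ in Section 2: by (2), the point $a_Q$ there is a sum of eigenvectors whose eigenvalues are $Q$-th roots of unity, so their powers are far from independent.

**Remark 2.** Theorem C does not apply to this $T$, as it must not. If $u\in A_T$, there are periodic eigenvectors $u_i\to u$ with pairwise different eigenvalues $\mu_{k_i}$. Then $k_i\to\infty$, so $\mu_{k_i}\to\lambda_0$ and $Tu=\lambda_0u$. Hence $A_T\subset\mathbb Ce(\lambda_0)$, whose span is not dense.
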